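\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Long jumps and the lower tail in last-passage percolation\\ with a H\"older constraint}


\begin{abstract}
Let $\mathcal L(t)$ be the maximal number of points of a planar Poisson process that can be collected on the way from $(0,0)$ to $(t,0)$ when consecutive points satisfy $|\Delta x|\le(\Delta t)^\gamma$. It was conjectured that, for every $\gamma\ge0$, $\mathcal L(t)$ with linear centering has fluctuations of order $t^{1/3}$ and converges to the Tracy--Widom GUE law. We show that this fails for every $\gamma>3$. The reason is that a jump of duration $ht^{1/3}$ costs only order $ht^{1/3}$ points but gives access to order $h^\gamma$ independent strips. If the fluctuations were of order $t^{1/3}$, each strip would contain a good path with probability at least $\frac12$. This would force a lower tail of at most $e^{-ch^\gamma}$, thinner than the tail $e^{-(1/12+o(1))h^3}$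 of the Tracy--Widom law. The main step is to show that, for $\gamma>1$, fluctuations of order at most $t^\chi$ with $1/\gamma<\chi<1$ confine near-optimal paths, with probability at least $\frac12$, to a strip of width of order $t^{\gamma\chi}$. Under the same assumption we obtain the bound $e^{-cz^{p}}$, $p=\frac{1+\gamma}{1-\chi}$, for the lower tail of any limit law. We also give an upper bound on the speed of $\mathcal L$.
\end{abstract}

\section{The question and the answer}

\subsection{The model}

Let $\omega$ be a Poisson point process of intensity $1$ on $\mathbb R_+\times\mathbb R$; its points are written $(r,x)$, with $r$ the time and $x$ the position. Fix $\gamma\ge0$. For $t>0$, a finite set $\Delta=\{(t_1,x_1),\dots,(t_k,x_k)\}\subset\omega$ with $0<t_1<\dots<t_k<t$ and $k\ge 0$ is \emph{admissible} if, with $(t_0,x_0)=(0,0)$ and $(t_{k+1},x_{k+1})=(t,0)$,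
\[
|x_i-x_{i-1}|\le(t_i-t_{i-1})^\gamma,\qquad i=1,\dots,k+1 .
\]
The endpoints $(0,0)$ and $(t,0)$ need not belong to $\omega$. The point-to-point last-passage time is
\[
\mathcal L(t)=\max\{|\Delta| : \Delta\subset\omega\text{ admissible}\},
\]
which is almost surely finite (see Section~\ref{sec:speed}). For $\gamma=1$ the constraint says that each point lies in the forward cone of the preceding one. This is Hammersley's last-passage percolation rotated by $45^\circ$: there $\mathcal L(t)/t\to\sqrt2$ almost surely, and by the classical Baik--Deift--Johansson theorem the fluctuations are of order $t^{1/3}$ with the Tracy--Widom GUE law $F_{GUE}$ in the limit. Changing $\gamma$ changes the shape of the allowed steps, but the path is still directed and the environment still independent. One may therefore guess that only the constants change. This is the following conjecture of Berger and Torri \cite{BT}.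

\begin{conjecture}\label{conj}
For every $\gamma\ge0$ there are constants $\mathtt C_\gamma\in\mathbb R$ and $c_\gamma>0$ such that $(\mathcal L(t)-\mathtt C_\gamma t)/(c_\gamma t^{1/3})$ converges in distribution to $F_{GUE}$ as $t\to\infty$.
\end{conjecture}

They also ask, tentatively and as a side question, whether $\mathtt C_\gamma=\frac{2^{3/2}}{1+\gamma}\Gamma(1+\gamma)^{1/(1+\gamma)}$, an expression which equals $\sqrt2$ for $\gamma=1$.

\subsection{Why large exponents are different}\label{sec:why}

Suppose that $\gamma>1$, that $\mathcal L(t)\approx Ct$, and that the fluctuations are of order $t^{1/3}$. Let a path give up a time $s=ht^{1/3}$ at the start and again at the end. It loses about $2Cht^{1/3}$ points, which is on the scale of the fluctuations. In exchange it may run, during the remaining time, anywhere within distance $s^\gamma=h^\gamma t^{\gamma/3}$ of the axis. Assume that a near-optimal path of duration $t$ fits, with probability at least $\frac12$, in a strip of half-width $Kt^{\gamma/3}$. Then the path can choose between about $h^\gamma/K$ disjoint strips. These are independent, and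 each fails with probability at most $\frac12$. So the probability that $\mathcal L$ falls short by more than a suitable multiple of $ht^{1/3}$ is at most about $2^{-h^\gamma/K}$. On the other hand,
\begin{equation}\label{eq:TWtail}
\log F_{GUE}(-z)=-\Big(\frac1{12}+o(1)\Big)z^3\qquad(z\to\infty),
\end{equation}
by \cite[Thm.~1.3 with $\beta=2$]{RRV}. It also follows from the Tracy--Widom formula $F_{GUE}(y)=\exp\big(-\int_y^\infty(x-y)\,q_{\rm HM}(x)^2dx\big)$ and the Hastings--McLeod asymptotics $q_{\rm HM}(x)^2\sim -x/2$ as $x\to-\infty$, since $\int_{-z}^0(x+z)(-x/2)\,dx=z^3/12$. For $\gamma>3$ the two statements are incompatible.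

What has to be proved is the confinement. One long jump is easy to exclude heuristically: a displacement $u^\gamma$ takes time at least $u$, and if $u\gg t^{1/3}$ this loses more points than the fluctuations can give back. The real problem is many shorter jumps, and the fact that the jumps of an optimal path occur at random places, about which the assumed convergence says nothing directly.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\gamma>3$. There are no $C\in\mathbb R$ and $c>0$ such that $(\mathcal L(t)-Ct)/(c\,t^{1/3})\to F_{GUE}$ in distribution. In particular Conjecture~\ref{conj} is false.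
\end{theorem}

Nothing is claimed for $\gamma\le3$. For $\gamma>1$, Section~\ref{sec:prelim} defines a partial order on space-time for which the admissible sets are the chains (totally ordered finite subsets of $\omega$) between the endpoints.

\begin{theorem}\label{thm:loc}
Let $\gamma>1$ and $\chi\in(1/\gamma,1)$. Assume that for some $C\in\mathbb R$ the family $\big((\mathcal L(t)-Ct)/t^\chi\big)_{t\ge1}$ is tight.
\begin{itemize}
\item[(a)] (Localization) There are $K\ge1$ and $0\le M<\infty$ such that for all $t\ge1$, with probability at least $\frac12$, the strip $[0,t]\times[-Kt^{\gamma\chi},Kt^{\gamma\chi})$ contains a chain of at least $Ct-Mt^\chi$ points of $\omega$.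
\item[(b)] (Lower tail) There are $\alpha,\kappa,K\in(0,\infty)$ such that for all integers $n\ge1$ and all $T\ge(\kappa+3)n$,
\begin{equation}\label{eq:tail}
\mathbb P\big(\mathcal L(T)<CT-\alpha\,n^{1-\chi}T^\chi\big)\le\exp\big(-n\lfloor n^\gamma/K\rfloor\big).
\end{equation}
Hence every subsequential limit law $\mu$ of $(\mathcal L(t)-Ct)/t^\chi$ satisfies, for some $c>0$ and all large $z$,
\[
\mu((-\infty,-z))\le\exp(-c\,z^p),\qquad p=\frac{1+\gamma}{1-\chi}.
\]
The exponent $p$ is optimal among bounds that are uniform in $T$, in the sense of Proposition~\ref{prop:opt}.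
\end{itemize}
In particular, for $\gamma>3$, no law $\mu$ with $\log\mu((-\infty,-z))\ge-o(z^{3(1+\gamma)/2})$ can be the limit at scale $t^{1/3}$ with linear centering.
\end{theorem}

\begin{proposition}\label{prop:speed}
Let $\gamma\ge0$. If $\mathcal L(t)/t\to\mathtt C_\gamma$ in probability, then
$\mathtt C_\gamma\le\frac e{1+\gamma}\,(2\Gamma(1+\gamma))^{1/(1+\gamma)}$.
Hence $\mathtt C_\gamma\ne\frac{2^{3/2}}{1+\gamma}\Gamma(1+\gamma)^{1/(1+\gamma)}$ for all $\gamma\ge17$.
\end{proposition}

Theorem~\ref{thm:main} uses only part (a) of Theorem~\ref{thm:loc}; it is deduced in Section~\ref{sec:strips}. Sections~\ref{sec:rich}--\ref{sec:loc} prove (a), with the case of a single long jump worked out in Section~\ref{sec:toy}. Section~\ref{sec:tail} proves (b), and Section~\ref{sec:speed}, independent of the rest, proves Proposition~\ref{prop:speed}.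

\section{Chains, tightness, and marked points}\label{sec:prelim}

In Sections~\ref{sec:prelim}--\ref{sec:tail} we assume $\gamma>1$, $\chi\in(1/\gamma,1)$ and the tightness hypothesis of Theorem~\ref{thm:loc} with constant $C$. (In the proof of Theorem~\ref{thm:main} this hypothesis is first deduced from the assumed convergence.) We extend $\omega$ to a Poisson process of intensity $1$ on $\mathbb R\times\mathbb R$; almost surely its points have distinct times. All quantities below are functions of the finitely many points in bounded regions, so measurability is routine.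

\subsection{The order}

Write $(r,y)\prec(r',y')$ if $r<r'$ and $|y'-y|\le(r'-r)^\gamma$. Since $a^\gamma+b^\gamma\le(a+b)^\gamma$ for $a,b\ge0$ and $\gamma\ge1$, the relation $\prec$ is transitive. (For $\gamma<1$ this fails, and the constraint on consecutive points is then weaker than one on all pairs.) A \emph{chain} is a finite subset of $\omega$, possibly empty, totally ordered by $\prec$. For space-time points $p\prec p'$, not necessarily in $\omega$, let $L(p,p')$ be the maximal size of a chain all of whose points $v$ satisfy $p\prec v\prec p'$; such a chain is called a chain \emph{between} $p$ and $p'$. Put $L(p,p')=-\infty$ if $p\not\prec p'$. By transitivity $\mathcal L(t)=L((0,0),(t,0))$. For a region $R$ let $\Lambda(R)$ be the maximal size of a chain contained in $R$. We use the following facts.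

\emph{Superadditivity.} If $p\prec p'\prec p''$, then $L(p,p'')\ge L(p,p')+L(p',p'')$. For deterministic $p,p',p''$ the terms on the right are independent, being functions of $\omega$ on disjoint time intervals.

\emph{Stationarity and monotonicity.} $L((r,y),(r+t,y))$ has the law of $\mathcal L(t)$. Since $(t,0)\prec(t',0)$ for $t<t'$, $\mathcal L$ is nondecreasing. It is at most the number of points in $\{0<r<t,\ |x|\le r^\gamma\}$, hence has finite mean.

\emph{Doubling.} For $T>0$ and $y,h\in\mathbb R$,
\begin{equation}\label{eq:double}
\mathbb P\big(L((0,0),(T,y))\ge h\big)^2\le\mathbb P\big(\mathcal L(2T)\ge2h\big).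
\end{equation}
If $(0,0)\not\prec(T,y)$ the left side is $0$. Otherwise also $(T,y)\prec(2T,0)$, so $\mathcal L(2T)\ge L((0,0),(T,y))+L((T,y),(2T,0))$, and the reflection $r\mapsto2T-r$ shows that the two terms are independent and identically distributed.

\emph{Tightness.} For every $\varepsilon>0$ there is $M_\varepsilon\ge0$ with
\begin{equation}\label{eq:tight}
\mathbb P\big(|\mathcal L(T)-CT|>M_\varepsilon\max(T,1)^\chi\big)\le\varepsilon\qquad\text{for all }T>0.
\end{equation}
For $T\ge1$ this is the hypothesis; for $T\le1$ use $|\mathcal L(T)-CT|\le\mathcal L(1)+|C|<\infty$.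

\emph{Positive speed.} $C>0$. Indeed $\mathcal L(n)\ge\sum_{i\le n}L((i-1,0),(i,0))$, a sum of i.i.d.\ nonnegative integrable variables with positive mean, while $\mathcal L(n)/n\to C$ in probability because $\chi<1$.

\subsection{Independence at a random point}

We often find a Poisson point by exploring $\omega$ up to its time and then want to treat the future as fresh. The following lemma does this without stopping times. It rests on Mecke's formula: for measurable $g\ge0$,
$\mathbb E\sum_{p\in\omega}g(p,\omega)=\int_{\mathbb R^2}\mathbb E\,g(p,\omega\cup\{p\})\,dp$.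

\begin{lemma}\label{lem:mark}
Let $S\subset\mathbb R^2$ be a bounded Borel set. For $p=(r,x)\in S$ let $\eta(p,\omega)\in\{0,1\}$ be measurable and depend only on $p$ and on $\omega$ at times $\le r$. Assume that a.s.\ at most one $p\in\omega\cap S$ has $\eta(p,\omega)=1$; it is called the marked point. Let $f(p,\omega)\in[0,1]$ be measurable and depend only on $p$ and on $\omega$ at times $>r$. If $\mathbb Ef(p,\omega)\ge c$ for all $p\in S$, then
\[
\mathbb E\sum_{p\in\omega\cap S}\eta(p,\omega)f(p,\omega)\ge c\,\mathbb P(\text{a marked point exists}).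
\]
The same holds with both $\ge$ replaced by $\le$, and also with time reversed.
\end{lemma}

\begin{proof}
By Mecke's formula, and since $f(p,\omega\cup\{p\})=f(p,\omega)$, the left side equals $\int_S\mathbb E[\eta(p,\omega\cup\{p\})f(p,\omega)]\,dp$. For fixed $p$ the two factors depend on $\omega$ in disjoint regions, so the integrand is $\mathbb E[\eta(p,\omega\cup\{p\})]\,\mathbb E[f(p,\omega)]$. Again by Mecke, $\int_S\mathbb E[\eta(p,\omega\cup\{p\})]\,dp=\mathbb E\sum_{p\in\omega\cap S}\eta(p,\omega)=\mathbb P(\text{a marked point exists})$.
\end{proof}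

\section{Many strips: proof of Theorem~\ref{thm:main} from localization}\label{sec:strips}

We now make Section~\ref{sec:why} precise. Giving up a time $s$ at both ends makes every strip within distance $s^\gamma$ of the axis available, and the best of these independent strips may be used (Figure~\ref{fig:strips}). With two strips this already squares the failure probability, at the cost of about $2Cs$ points.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[->] (0,-2.5)--(0,2.6) node[left] {$x$};
\draw[->] (0,0)--(11,0) node[below] {time};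
\foreach \y in {-2,-1,0,1} \draw[gray] (2.5,\y) rectangle ++(5,1);
\draw[dashed,thick] (0,0)--(2.8,1.4);
\draw[thick] (2.8,1.4)--(3.4,1.7)--(4,1.3)--(4.8,1.5)--(5.6,1.2)--(6.4,1.6)--(7.2,1.4);
\draw[dashed,thick] (7.2,1.4)--(10,0);
\node[below] at (2.5,-2) {$s$};
\node[below] at (7.5,-2) {$s+H$};
\node[below] at (10,0) {$H+2s$};
\node[left] at (0,2) {$s^\gamma$};
\node[left] at (0,-2) {$-s^\gamma$};
\end{tikzpicture}
\caption{The notation of Lemma~\ref{lem:strips}: disjoint strips of width $2V$ inside $[s,s+H]\times[-s^\gamma,s^\gamma)$ (here four). A chain in any of them can be joined to $(0,0)$ and $(H+2s,0)$ by two jumps (dashed) of duration at least $s$ and displacement at most $s^\gamma$. The strips are independent, and the best one may be chosen.}\label{fig:strips}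
\end{figure}

\begin{lemma}\label{lem:strips}
For all $s,H,V>0$ and $y\in\mathbb R$,
\[
\mathbb P\big(\mathcal L(H+2s)<y\big)\le\mathbb P\big(\Lambda([0,H]\times[-V,V))<y\big)^{\lfloor s^\gamma/V\rfloor},
\]
where the right side is read as $1$ if $\lfloor s^\gamma/V\rfloor=0$.
\end{lemma}

\begin{proof}
Let $\lfloor s^\gamma/V\rfloor\ge1$; otherwise there is nothing to prove. The interval $[-s^\gamma,s^\gamma)$ contains $\lfloor s^\gamma/V\rfloor$ disjoint half-open intervals $I_j$ of length $2V$. A chain in $[s,s+H]\times I_j$ is a chain between $(0,0)$ and $(H+2s,0)$, since its points have $|x|\le s^\gamma$, time at least $s$ and remaining time at least $s$. Hence $\mathcal L(H+2s)\ge\max_j\Lambda([s,s+H]\times I_j)$. The variables on the right are independent and each has the law of $\Lambda([0,H]\times[-V,V))$.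
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:loc}(a)]
Let $\gamma>3$ and suppose that $(\mathcal L(t)-Ct)/(ct^{1/3})\to F_{GUE}$ in distribution. Convergence in law gives, for each $\varepsilon>0$, a tightness bound at level $\varepsilon$ for $t\ge T_0(\varepsilon)$. For $1\le t\le T_0$ we have $|\mathcal L(t)-Ct|\le\mathcal L(T_0)+|C|T_0<\infty$. So the hypothesis of Theorem~\ref{thm:loc} holds with $\chi=1/3$, and $\chi>1/\gamma$; this is where $\gamma>3$ enters first. Take $K,M$ from (a), and recall that $C>0$.

Fix $h>0$, and for $t\ge1$ put $s=ht^{1/3}$ and $T=t+2s$. Since $T\ge t$ and $2Ch+M\ge0$,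
\[
CT-(2Ch+M)T^{1/3}=Ct+2Cht^{1/3}-(2Ch+M)T^{1/3}\le Ct-Mt^{1/3}.
\]
Lemma~\ref{lem:strips} with $H=t$, $V=Kt^{\gamma/3}$ and $s^\gamma/V=h^\gamma/K$, together with (a), yields
\[
\mathbb P\big(\mathcal L(T)<CT-(2Ch+M)T^{1/3}\big)\le\mathbb P\big(\mathcal L(T)<Ct-Mt^{1/3}\big)\le2^{-\lfloor h^\gamma/K\rfloor}.
\]
The constants $K,M$ depend on neither $t$ nor $h$. Letting $t\to\infty$ with $h$ fixed, and using the continuity of $F_{GUE}$,
\begin{equation}\label{eq:contra}
F_{GUE}(-z_h)\le2^{-\lfloor h^\gamma/K\rfloor},\qquad z_h=\frac{2Ch+M}c,\qquad\text{for all }h>0.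
\end{equation}
By \eqref{eq:TWtail}, $\log F_{GUE}(-z_h)\ge-z_h^3/6$ for large $h$. So $(h^\gamma/K-1)\log2\le z_h^3/6$, whose right side is of order $h^3$. As $\gamma>3$, this is false for large $h$.
\end{proof}

\section{Rich chains are rare}\label{sec:rich}

To prove localization we must show that a path with large displacement cannot have nearly $Ct$ points. Long jumps consume time, so such a path must collect points at a rate above $C$ elsewhere. We measure this as follows. The \emph{value} of a nonempty chain $\Gamma$ with first time $r$ and last time $r'$ is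
\[
\operatorname{val}(\Gamma)=|\Gamma|-C(r'-r).
\]

The difficulty is that \eqref{eq:tight} concerns fixed endpoints, and that the error probabilities it gives are only small constants, which cannot be summed over all possible endpoints of $\Gamma$. The remedy is to extend $\Gamma$ on both sides, by typical chains, to one of boundedly many fixed pairs of endpoints.

\begin{lemma}\label{lem:rich}
For all $b,q>0$ there is $U=U(b,q)\ge1$ with the following property. If $u\ge U$, $\theta>0$, $u\ge U\theta^\chi$, and $I$ is an interval of length $3u^\gamma$, then $bu>1$, and with probability at least $1-q$ no nonempty chain in $[0,\theta]\times I$ has value at least $bu-1$.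
\end{lemma}

\begin{proof}
Let $E$ be the event that a nonempty chain in $[0,\theta]\times I$ with value at least $bu-1$ exists; call such chains rich. Put $s=bu/(8C)$ and take $U$ so large that $s\ge1$ and $bu>1$. Cut $I$ into $d=\lceil3(8C/b)^\gamma\rceil$ subintervals of equal length; this length is at most $s^\gamma$. Fix a point $y_z$ in the $z$-th one. Let $M=M_{1/2}$ in \eqref{eq:tight}.

\emph{Step 1: extension to the left.} Whether a point of $\omega\cap([0,\theta]\times I)$ is the first point of a rich chain depends only on $\omega$ at times at or after that point. On $E$, mark the latest such first point $p=(r,x)$. Whether $p$ is marked depends only on $p$ and $\omega$ at times $\ge r$. Let $x$ lie in the $z$-th subinterval. For fixed $p$, the event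
\[
L((-2s,y_z),(r-s,y_z))\ge C(r+s)-M(\theta+s)^\chi
\]
depends only on $\omega$ at times $<r$, and has probability at least $\frac12$ by \eqref{eq:tight}, because $1\le r+s\le\theta+s$. By the time-reversed Lemma~\ref{lem:mark}, with probability at least $\frac12\mathbb P(E)$ the event $E$ occurs and this inequality holds for the marked point. Since $(r-s,y_z)\prec(r,x)$, we can concatenate with a rich chain starting at $p$. Let $p'=(r',x')$ be the last point of that chain, whose size is at least $C(r'-r)+bu-1$. Adding the two lower bounds, we see that with probability at least $\frac12\mathbb P(E)$ there are $z$ and a Poisson point $p'=(r',x')\in[0,\theta]\times I$ with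
\begin{equation}\label{eq:left}
1+L((-2s,y_z),p')\ge C(r'+s)+bu-1-M(\theta+s)^\chi .
\end{equation}
(The point $p'$ itself is not counted in $L(\cdot,p')$.)

\emph{Step 2: extension to the right.} For a given $p'$, the property that \eqref{eq:left} holds for some $z$ depends only on $p'$ and $\omega$ at times $<r'$. Mark the earliest such $p'\in\omega\cap([0,\theta]\times I)$, and let $x'$ lie in the $z'$-th subinterval. For fixed $p'$, the event
\[
L((r'+s,y_{z'}),(\theta+2s,y_{z'}))\ge C(\theta+s-r')-M(\theta+s)^\chi
\]
depends only on $\omega$ at times $>r'$, and has probability at least $\frac12$ by \eqref{eq:tight}, because $1\le\theta+s-r'\le\theta+s$. Since $p'\prec(r'+s,y_{z'})$, Lemma~\ref{lem:mark} shows that with probability at least $\frac14\mathbb P(E)$ there are $z,z'$ with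
\[
L((-2s,y_z),(\theta+2s,y_{z'}))\ge C(\theta+2s)+bu-1-2M(\theta+s)^\chi .
\]

\emph{Step 3: fixed endpoints.} Put $T=\theta+4s$, the duration of this last passage. Then $C(\theta+2s)=CT-2Cs=CT-bu/4$. Also, since $u\ge U\theta^\chi$, $u\ge U$ and $\chi<1$,
\begin{equation}\label{eq:small}
\theta^\chi\le u/U,\qquad s^\chi=(b/8C)^\chi u^\chi\le(b/8C)^\chi U^{\chi-1}u .
\end{equation}
As $(\theta+s)^\chi\le\theta^\chi+s^\chi$ and $1\le u/U$, we have $1+2M(\theta+s)^\chi\le bu/4$ for $U$ large. So the right-hand side in Step 2 is at least $CT+bu/2$. By a union bound over the $d^2$ pairs $(z,z')$, translation invariance and doubling \eqref{eq:double},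
\[
\tfrac14\mathbb P(E)\le d^2\,\mathbb P\big(\mathcal L(2T)\ge2CT+bu\big)^{1/2}.
\]
Let $\varepsilon=(q/4d^2)^2$. Since $2T\ge1$ and $(2T)^\chi=(2\theta+8s)^\chi\le2\theta^\chi+8s^\chi$, \eqref{eq:small} gives $M_\varepsilon\max(2T,1)^\chi<bu$ for $U$ large. By \eqref{eq:tight} the last probability is at most $\varepsilon$, so $\mathbb P(E)\le4d^2\varepsilon^{1/2}=q$. The lower bounds imposed on $U$ depend on $b$ and $q$, but not on $u$, $\theta$ or $I$.
\end{proof}

Here $q$ is a fixed small number. Very small probabilities will come from many successive rich chains.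

\begin{lemma}\label{lem:trials}
Let $b,q,\theta>0$, $U=U(b,q)$, $u\ge U$ and $u\ge U\theta^\chi$. Let $W$ be a time interval of length at most $\theta$ and $I_1,\dots,I_k$ intervals of length $3u^\gamma$, repetitions allowed. The probability that there are nonempty chains $\Gamma_h\subset W\times I_h$, $1\le h\le k$, each of value at least $bu-1$, with the last time of $\Gamma_{h-1}$ smaller than the first time of $\Gamma_h$ for $2\le h\le k$, is at most $q^k$.
\end{lemma}

\begin{proof}
Let $\sigma_1$ be the earliest last time of a nonempty chain of value at least $bu-1$ in $W\times I_1$. For $h\ge2$ let $\sigma_h$ be the earliest last time of such a chain that is contained in $W\times I_h$ and has all its times $>\sigma_{h-1}$. If chains $\Gamma_h$ as described exist, then by induction $\sigma_h$ exists and is at most the last time of $\Gamma_h$. Indeed $\sigma_{h-1}$ is at most the last time of $\Gamma_{h-1}$, hence smaller than the first time of $\Gamma_h$, so $\Gamma_h$ is a candidate for $\sigma_h$.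

By Lemma~\ref{lem:rich} and translation invariance, $\mathbb P(\sigma_1\text{ exists})\le q$. For $h\ge2$ mark the Poisson point at time $\sigma_{h-1}$; whether $p=(r,x)$ is marked depends only on $p$ and on $\omega$ at times $\le r$. Let $f(p,\omega)$ be the indicator that $(W\cap(r,\infty))\times I_h$ contains a nonempty chain of value at least $bu-1$. This window has length at most $\theta$, so $\mathbb Ef(p,\omega)\le q$ by Lemma~\ref{lem:rich}. The upper-bound version of Lemma~\ref{lem:mark} gives $\mathbb P(\sigma_h\text{ exists})\le q\,\mathbb P(\sigma_{h-1}\text{ exists})$.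
\end{proof}

Finally, a chain of large value contains many successive rich chains. A \emph{run} of a chain is a nonempty set of consecutive points of it.

\begin{lemma}\label{lem:runs}
Let $\beta>1$ and let $\Gamma$ be a nonempty chain of value $v$. Then $\Gamma$ contains at least $\max(0,\lfloor v/\beta\rfloor)$ disjoint runs of value at least $\beta-1$.
\end{lemma}

\begin{proof}
Choose runs greedily: each starts right after the previous one (the first at the first point of $\Gamma$) and is the shortest possible run of value at least $\beta-1$. Adding a point raises the value by at most $1$, so a shortest run with at least two points has value less than $\beta$; a run of one point has value $1<\beta$. What is left over after the last completed run has value less than $\beta-1$, or is empty. The time gaps between these runs count negatively in $v$, so $v$ is at most the sum of the values of the runs and of the leftover. If $k'$ runs are completed, then $v<(k'+1)\beta$, and so $k'\ge\lfloor v/\beta\rfloor$.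
\end{proof}

\section{A worked case: one long jump}\label{sec:toy}

Before the general proof we show how these lemmas exclude a single long jump. Fix $M\ge0$ and $t\ge1$, put $b=C/16$ and take $0<q<\frac12$. Let $u=wt^\chi$ with a constant $w\ge\max(U(b,q),4M/C)$, and $\ell=u^\gamma$. Divide space into cells $J_z=[z\ell,(z+1)\ell)$, $z\in\mathbb Z$. For $|z|\ge2$ consider chains $\Delta$ between $(0,0)$ and $(t,0)$ with $|\Delta|\ge Ct-Mt^\chi$ that consist of a nonempty piece in $[0,t]\times J_0$ followed, after one jump of duration $\tau$, by a nonempty piece in $[0,t]\times J_z$. Let $E_z$ be the event that such a chain exists.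

The displacement of the jump is at least $(|z|-1)\ell\ge\frac{|z|}2\ell$, so $\tau\ge Du$ with $D=(|z|/2)^{1/\gamma}\ge1$. The two pieces take total time at most $t-\tau$, so, as $w\ge4M/C$, their values satisfy
\[
v_1+v_2\ge|\Delta|-C(t-\tau)\ge CDu-Mt^\chi\ge\tfrac34CDu .
\]
As $u\ge w\ge U(b,q)$, we have $bu>1$. By Lemma~\ref{lem:runs} with $\beta=bu$, the pieces contain more than $(v_1+v_2)/(bu)-2\ge12D-2\ge10D$ disjoint runs of value at least $bu-1$ in total. Put $m=\lceil D\rceil\le2D$. Then there are $m$ time-ordered rich runs, the first $k$ of them in $J_0$ and the others in $J_z$, for some $0\le k\le m$. Lemma~\ref{lem:trials} with $\theta=t$ applies (cells are contained in intervals of length $3\ell$), and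
\[
\mathbb P(E_z)\le(m+1)q^m\le(2q)^m\le(2q)^{(|z|/2)^{1/\gamma}} .
\]
The sum over $|z|\ge2$ converges and tends to $0$ as $q\to0$. So, for $q$ small and $w$ correspondingly large, a near-optimal path is unlikely to have this form: the number of rich runs required grows like $|z|^{1/\gamma}$, and this pays for the sum over landing cells $z$.

Three things are missing. First, there may be many jumps, and the numbers of their positions, times and runs must be counted; the entropy will be $A^m$ for a constant $A$ and $m$ runs, which is beaten by choosing $q$ small. Second, a path that makes no long jump may still drift out of its cell through small displacements. Third, jumps shorter than $u$ may be numerous. A number $n$ of jumps of displacement about $(2^{-i}u)^\gamma$ loses a time of at least about $n2^{-i}u$. To exploit this loss we need rich runs on the scale $2^{-i}u$, and Lemma~\ref{lem:rich} controls them only in time windows of length $\theta$ with $\theta^\chi$ of order at most $2^{-i}t^\chi$. We therefore cut $[0,t]$ into about $2^{i/\chi}$ blocks. The cutting is harmless if the number of jumps is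 itself at least $2^{i/\chi}$. If it is smaller, these jumps move the path by at most about $2^{i/\chi}(2^{-i}u)^\gamma=2^{i(1/\chi-\gamma)}u^\gamma$, which is summable in $i$ exactly because $\gamma\chi>1$. This dichotomy organizes the proof.

\section{Localization: proof of Theorem~\ref{thm:loc}(a)}\label{sec:loc}

We sort the jumps by displacement into dyadic classes $i$, with a threshold $n_i=2^{i/\chi}$ for their number in class $i$. If all classes stay below their thresholds, the path is confined. Otherwise we work at the scale of the smallest jumps whose class reaches its threshold, and show that the time lost forces an improbable number of rich runs.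

\subsection{Constants and scales}

Choose, in this order,
\begin{gather*}
\varrho=2^{1/\chi-\gamma}\in(0,1),\quad A_1=\frac{2^\gamma\varrho}{1-\varrho},\quad A_2=A_1+3,\quad A_3=6+2A_2,\quad Z=\sum_{z\in\mathbb Z}e^{-|z|^{1/\gamma}}\in[1,\infty),\\
A_4=\exp\big(A_2+(2A_2+2)\log2+A_3+A_2\log Z\big),\qquad q=\frac1{16A_4},\\
b=\frac C{8A_2},\qquad M=M_{1/4},\qquad w=\max\big(U(b,q),\,4M/C\big)\ge1 .
\end{gather*}
Fix $t\ge1$, and for $i\ge0$ put $u=wt^\chi$, $u_i=2^{-i}u$, $n_i=2^{i/\chi}$. Then
\begin{equation}\label{eq:scales}
n_iu_i^\gamma=\varrho^iu^\gamma,\qquad n_iu_i\ge u,\qquad n_i\ge i+1 .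
\end{equation}

Let $\Delta=\{p_1\prec\dots\prec p_k\}$ be a chain between $p_0=(0,0)$ and $p_{k+1}=(t,0)$. Its \emph{jumps} are $p_j-p_{j-1}=(\tau_j,\xi_j)$, $1\le j\le k+1$; so $|\xi_j|\le\tau_j^\gamma$ and $\sum_j\tau_j=t$. A jump has \emph{class} $0$ if $|\xi_j|\ge u_0^\gamma$, and class $i\ge1$ if $u_i^\gamma\le|\xi_j|<(2u_i)^\gamma=u_{i-1}^\gamma$. Every jump with $\xi_j\ne0$ has exactly one class; jumps with $\xi_j=0$ have none. Let $N_i=N_i(\Delta)$ be the number of class-$i$ jumps. These have $\tau_j\ge u_i$, so $N_iu_i\le t$, and $N_i\ge n_i$ is possible only if $n_iu_i\le t$. In that case $2^{i(1-\chi)/\chi}\le t^{1-\chi}/w$, hence $2^i\le t^\chi w^{-\chi/(1-\chi)}$ and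
\begin{equation}\label{eq:uilarge}
u_i\ge w^{1/(1-\chi)}\ge w .
\end{equation}

\subsection{Reduction to bad events}

Let $\mathrm{Bad}_i$ be the event that some chain $\Delta$ between $(0,0)$ and $(t,0)$ satisfies
\[
|\Delta|\ge Ct-Mt^\chi,\qquad N_i\ge n_i,\qquad N_j<n_j\text{ for all }j>i .
\]
It is empty if $n_iu_i>t$.

\begin{proposition}\label{prop:bad}
If $n_iu_i\le t$, then $\mathbb P(\mathrm{Bad}_i)\le2(A_4q)^{\lceil n_i\rceil}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:loc}(a), given Proposition~\ref{prop:bad}]
As $A_4q=\frac1{16}$ and $n_i\ge i+1$, we have $\sum_i\mathbb P(\mathrm{Bad}_i)\le\sum_{i\ge0}2(A_4q)^{i+1}\le4A_4q=\frac14$. Since $M=M_{1/4}$, with probability at least $\frac12$ we have $\mathcal L(t)\ge Ct-Mt^\chi$ and no $\mathrm{Bad}_i$ occurs. On this event take a maximizing chain. It has finitely many jumps, so $N_i=0<n_i$ for large $i$. If $N_i\ge n_i$ for some $i$, then $\mathrm{Bad}_i$ would occur for the largest such $i$. So $N_i<n_i$ for all $i$. In particular $N_0<1$, that is, $N_0=0$, and by \eqref{eq:scales}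
\[
\sum_j|\xi_j|\le\sum_{i\ge1}n_i(2u_i)^\gamma=2^\gamma u^\gamma\sum_{i\ge1}\varrho^i=A_1w^\gamma t^{\gamma\chi}.
\]
Every point $(r,x)$ of the chain has $|x|\le\sum_j|\xi_j|$, so (a) holds with $K=\max(1,2A_1w^\gamma)$.
\end{proof}

It remains to prove Proposition~\ref{prop:bad}. Fix $i$ with $n_iu_i\le t$ and put
\[
\ell=u_i^\gamma,\qquad B=\lceil n_i\rceil,\qquad\theta=t/B .
\]
Divide $[0,t)$ into $B$ half-open blocks of length $\theta$. Since $\theta^\chi\le t^\chi n_i^{-\chi}=2^{-i}t^\chi=u_i/w$, and since $u_i\ge w\ge U(b,q)$ by \eqref{eq:uilarge}, Lemmas~\ref{lem:rich} and~\ref{lem:trials} apply with $(u_i,\theta,b,q)$. Cells are $J_z=[z\ell,(z+1)\ell)$ and strips are $I_z=[(z-1)\ell,(z+2)\ell)$, $z\in\mathbb Z$.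

Let $\Delta$ be a chain as in $\mathrm{Bad}_i$. Call a jump \emph{large} if $|\xi_j|\ge\ell$ (class at most $i$) and \emph{small} otherwise. Let $N=N_0+\dots+N_i\ge n_i\ge1$ be the number of large jumps and
\[
D=\sum_{j\text{ large}}(|\xi_j|/\ell)^{1/\gamma}\ge N .
\]
By $N_j<n_j$ for $j>i$ and \eqref{eq:scales}, the total displacement of the small jumps is at most
\begin{equation}\label{eq:smalldrift}
\sum_{j>i}n_j(2u_j)^\gamma=2^\gamma u^\gamma\sum_{j>i}\varrho^j=A_1\varrho^iu^\gamma=A_1n_i\ell .
\end{equation}
Since $w\ge4M/C$, $n_iu_i\le t$ and $n_i\le N\le D$,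
\begin{equation}\label{eq:Mt}
Mt^\chi\le\tfrac C4u\le\tfrac C4n_iu_i\le\tfrac C4\min(t,Du_i).
\end{equation}
In particular $|\Delta|\ge\frac34Ct>0$, so $k\ge1$.

\subsection{Pieces}

To apply Lemma~\ref{lem:trials} we cut $\Delta$ into pieces that stay in one block and one strip and contain no large jump. Split $p_1,\dots,p_k$ into consecutive pieces as follows. A new piece starts at $p_1$, and at $p_j$ ($j\ge2$) if
\begin{itemize}
\item[(i)] jump $j$ is large, or
\item[(ii)] $p_j$ is in a different block than $p_{j-1}$, or
\item[(iii)] $p_j\notin\mathbb R\times I_z$, where $J_z$ is the cell containing the position of the first point of the current piece.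
\end{itemize}
Let the pieces be $g=1,\dots,G$. Piece $g$ has a block $a_g\in\{1,\dots,B\}$, the cell index $z_g$ of its first point, first and last times $r_g\le r_g'$, and value $v_g$. All its points lie in $\mathbb R\times I_{z_g}$.

\emph{Number of pieces.} Reason (i) occurs at most $N$ times and reason (ii) at most $B-1$ times. If a piece ends for reason (iii) only, then its internal jumps together with the exit jump are all small and lead from $J_z$ to the complement of $I_z$; their total displacement is at least $\ell$. These sets of jumps are disjoint for different pieces, so by \eqref{eq:smalldrift} this happens at most $A_1n_i$ times. As $1\le N$ and $B-1\le n_i\le N$,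
\begin{equation}\label{eq:G}
G\le1+N+(B-1)+A_1n_i\le A_2N .
\end{equation}

\emph{Total value.} No large jump is internal to a piece, so the intervals $[r_g,r_g']$ and the time intervals of the large jumps have disjoint interiors. A large jump has $\tau_j\ge|\xi_j|^{1/\gamma}=u_i(|\xi_j|/\ell)^{1/\gamma}$. Hence
\[
|\Delta|=\sum_gv_g+C\sum_g(r_g'-r_g)\le\sum_gv_g+C\Big(t-\sum_{j\text{ large}}\tau_j\Big)\le\sum_gv_g+Ct-CDu_i .
\]
With $|\Delta|\ge Ct-Mt^\chi$ and \eqref{eq:Mt},
\begin{equation}\label{eq:value}
\sum_gv_g\ge\tfrac{3C}4Du_i .
\end{equation}

\emph{Number of runs.} Apply Lemma~\ref{lem:runs} with $\beta=bu_i>1$. Piece $g$ contains $k_g=\max(0,\lfloor v_g/\beta\rfloor)$ disjoint runs of value at least $bu_i-1$, and $v_g<(k_g+1)\beta$. Let $R=\sum_gk_g$. By \eqref{eq:value}, \eqref{eq:G} and $b=C/(8A_2)$,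
\[
\tfrac{3C}4Du_i\le bu_i(G+R)\le bu_iA_2N+bu_iR\le\tfrac C8Du_i+\tfrac C{8A_2}u_iR ,
\]
so $R\ge5A_2D\ge D$. Put $m=\lfloor D\rfloor$. Since $N$ is an integer with $n_i\le N\le D$,
\begin{equation}\label{eq:m}
m\ge N\ge\lceil n_i\rceil=B,\qquad G\le A_2m,\qquad D<m+1\le2m .
\end{equation}
As $R\ge m$, we may decrease some of the $k_g$ (discarding runs) so that $\sum_gk_g=m$.

\emph{Cell transitions.} Put $z_0=0$. The point preceding the first point of piece $g$ lies in $\mathbb R\times I_{z_{g-1}}$ (for $g=1$ it is $p_0$, with position in $J_0$), so its cell index differs from $z_{g-1}$ by at most $1$. If the first point of piece $g$ is reached by a displacement $\xi$, its cell index differs from that of the preceding point by less than $1+|\xi|/\ell$. Hence $|z_g-z_{g-1}|<2+|\xi|/\ell$. For a small jump the left side is an integer less than $3$, so at most $2$. For a large jump it is at most $3|\xi|/\ell$. Different pieces are entered by different jumps, so, as $\gamma>1$, summing $1/\gamma$-th powers gives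
\begin{equation}\label{eq:cells}
\sum_{g=1}^G|z_g-z_{g-1}|^{1/\gamma}\le2G+3D\le A_3m .
\end{equation}

\subsection{Union bound}

For an integer $m\ge B$, a \emph{specification} consists of an integer $1\le G\le A_2m$ and triples $(a_g,z_g,k_g)_{g\le G}$ such that $a_g\in\{1,\dots,B\}$ is nondecreasing in $g$, the integers $z_g$ satisfy $\sum_g|z_g-z_{g-1}|^{1/\gamma}\le A_3m$ with $z_0=0$, and the $k_g\ge0$ are integers with $\sum_gk_g=m$. We have shown that on $\mathrm{Bad}_i$, for some $m\ge\lceil n_i\rceil$ and some specification, there are time-ordered, time-disjoint nonempty chains of value at least $bu_i-1$: for $g=1,\dots,G$ in turn, $k_g$ of them in block $a_g$ and strip $I_{z_g}$.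

\emph{Probability of one specification.} In each block, list the prescribed strips in order and with multiplicity, and apply Lemma~\ref{lem:trials}: if $k$ chains are prescribed there, the probability is at most $q^k$. Different blocks are independent, so the specification is realized with probability at most $q^m$.

\emph{Number of specifications.} For given $m$ and $G$:
\begin{itemize}
\item the nondecreasing sequences $(a_g)$ number $\binom{G+B-1}G\le2^{G+B}\le2^{(A_2+1)m}$;
\item the sequences $(k_g)$ number $\binom{m+G-1}{G-1}\le2^{m+G}\le2^{(A_2+1)m}$;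
\item the sequences $(z_g)$ number at most $e^{A_3m}\sum_{(z_g)}\prod_ge^{-|z_g-z_{g-1}|^{1/\gamma}}=e^{A_3m}Z^G\le e^{A_3m}Z^{A_2m}$, because each sequence counted contributes at least $e^{-A_3m}$ to the sum of products, which is taken over all of $\mathbb Z^G$.
\end{itemize}
There are at most $A_2m\le e^{A_2m}$ values of $G$. In total there are at most $A_4^m$ specifications, and
\[
\mathbb P(\mathrm{Bad}_i)\le\sum_{m\ge\lceil n_i\rceil}(A_4q)^m\le2(A_4q)^{\lceil n_i\rceil},
\]
since $A_4q=\frac1{16}$. This proves Proposition~\ref{prop:bad}, and with it Theorems~\ref{thm:loc}(a) and~\ref{thm:main}. \hfill$\square$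

\begin{remark}
In the proof of (a), the condition $\gamma\chi>1$ was used in $\varrho<1$: it makes the total displacement of sparse small jumps comparable to that of the largest scale, in \eqref{eq:smalldrift} and in the reduction. The condition $\chi<1$ was used in \eqref{eq:small}, \eqref{eq:uilarge} and for $C>0$.
\end{remark}

\section{The lower tail: proof of Theorem~\ref{thm:loc}(b)}\label{sec:tail}

In Section~\ref{sec:strips} each strip was tried once over the whole time, with failure probability $\frac12$. Consider instead a strip whose width suits paths of duration $\theta$, and use it for $n$ successive blocks of duration $\theta$. The deficits of the blocks are independent and of order $\theta^\chi$, and their sum exceeds a large multiple of $n\theta^\chi$ with probability at most $e^{-n}$. Combined with $\lfloor n^\gamma/K\rfloor$ parallel strips, this gives $e^{-n\lfloor n^\gamma/K\rfloor}$.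

Let $K\ge1$ and $M\ge0$ be as in (a). For $\theta\ge1$ put
\[
V=K\theta^{\gamma\chi},\quad v=(2V)^{1/\gamma}=\kappa\theta^\chi,\quad\kappa=(2K)^{1/\gamma}\ge1,\quad\mathcal D_\theta=\big(C\theta-\Lambda([0,\theta]\times[-V,V))\big)_+ .
\]
Two chains in the same strip of width $2V$ can be concatenated if they are separated by a time of at least $v$, because $v^\gamma=2V$.

\subsection{Exponential moments of the deficit}

\begin{lemma}\label{lem:exp}
With $E_0=2(C\kappa+M)$, for all $\theta\ge1$ and integers $k\ge1$,
\begin{equation}\label{eq:deficit}
\mathbb P(\mathcal D_\theta>kE_0\theta^\chi)\le k\,2^{1-k^{\gamma\chi}} .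
\end{equation}
Consequently $B_0=\sup_{\theta\ge1}\mathbb E\,e^{\mathcal D_\theta/\theta^\chi}<\infty$.
\end{lemma}

\begin{proof}
If $\theta/k<2v$, then $kE_0\theta^\chi\ge2kC\kappa\theta^\chi=2kCv>C\theta\ge\mathcal D_\theta$, and the probability is $0$. Otherwise split $[0,\theta]$ into $k$ intervals of length $\theta/k$, and in each use only the last $\theta'=\theta/k-v\ge v\ge1$ units of time. As $\theta'\le\theta/k$, we have $K\theta'^{\gamma\chi}\le k^{-\gamma\chi}V$, so $[-V,V)$ contains $\lfloor k^{\gamma\chi}\rfloor$ disjoint intervals of length $2K\theta'^{\gamma\chi}$. By (a), in each of the $k$ time intervals, with failure probability at most $2^{-\lfloor k^{\gamma\chi}\rfloor}\le2^{1-k^{\gamma\chi}}$, one of these narrower strips contains a chain with at least $C\theta'-M\theta'^\chi$ points. Chains in successive time intervals are separated by a time of at least $v$, so they concatenate. If all $k$ intervals succeed,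
\[
\Lambda([0,\theta]\times[-V,V))\ge k(C\theta'-M\theta'^\chi)\ge C\theta-kCv-kM\theta^\chi=C\theta-k(C\kappa+M)\theta^\chi ,
\]
so $\mathcal D_\theta\le kE_0\theta^\chi$. A union bound over the $k$ intervals gives \eqref{eq:deficit}. Finally
$\mathbb E\,e^{\mathcal D_\theta/\theta^\chi}\le e^{E_0}+\sum_{k\ge1}e^{(k+1)E_0}\,k\,2^{1-k^{\gamma\chi}}$,
which is finite because $\gamma\chi>1$, and does not depend on $\theta$.
\end{proof}

\subsection{Columns in parallel}

\begin{proof}[Proof of Theorem~\ref{thm:loc}(b)]
Let $n\ge1$ and $\theta\ge1$. In a strip of width $2V$ and duration $n\theta+nv$, take $n$ blocks of length $\theta$, each followed by a gap of length $v$. Chains in successive blocks concatenate, so the strip contains a chain with at least $Cn\theta-\sum_{j=1}^n\mathcal D^{(j)}$ points, where the $\mathcal D^{(j)}$ are i.i.d.\ copies of $\mathcal D_\theta$. By Markov's inequality for $\exp(\theta^{-\chi}\sum_j\mathcal D^{(j)})$,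
\[
\mathbb P\Big(\Lambda\big([0,n\theta+nv]\times[-V,V)\big)<Cn\theta-(\log B_0+1)n\theta^\chi\Big)\le B_0^n\,e^{-n(\log B_0+1)}=e^{-n}.
\]
Let $s=n\theta^\chi$, so that $s^\gamma/V=n^\gamma/K$, and $T=n\theta+nv+2s=n\theta+(\kappa+2)n\theta^\chi$. Lemma~\ref{lem:strips} with $H=n\theta+nv$ gives
\[
\mathbb P\big(\mathcal L(T)<Cn\theta-(\log B_0+1)n\theta^\chi\big)\le e^{-n\lfloor n^\gamma/K\rfloor}.
\]
Here $Cn\theta-(\log B_0+1)n\theta^\chi=CT-\alpha n\theta^\chi$ with $\alpha=C(\kappa+2)+\log B_0+1>0$, and $n\theta^\chi=n^{1-\chi}(n\theta)^\chi\le n^{1-\chi}T^\chi$. As $\theta$ ranges over $[1,\infty)$, $T$ covers $[(\kappa+3)n,\infty)$. This proves \eqref{eq:tail}.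

For the limit laws, let $z$ be large and take $n=\lfloor((z-1)/\alpha)^{1/(1-\chi)}\rfloor\ge1$, so that $\alpha n^{1-\chi}<z$. By \eqref{eq:tail}, $\mathbb P(\mathcal L(T)-CT<-zT^\chi)\le e^{-n\lfloor n^\gamma/K\rfloor}$ for all large $T$. The portmanteau theorem for the open set $(-\infty,-z)$ gives $\mu((-\infty,-z))\le e^{-n\lfloor n^\gamma/K\rfloor}$, and $n\lfloor n^\gamma/K\rfloor$ is of order $n^{1+\gamma}$, that is, of order $z^p$. The optimality of $p$ is Proposition~\ref{prop:opt}.

For the last assertion of the theorem, let $\gamma>3$ and suppose that $(\mathcal L(t)-Ct)/(ct^{1/3})$ converges to $\mu$ for some $C\in\mathbb R$, $c>0$. As in the proof of Theorem~\ref{thm:main}, the hypothesis holds with $\chi=1/3$, for which $p=\frac32(1+\gamma)$. Applied to the law of $c$ times a variable with law $\mu$, the bound just proved gives $\log\mu((-\infty,-z))\le-c'z^{3(1+\gamma)/2}$ for some $c'>0$ and all large $z$, which is incompatible with $\log\mu((-\infty,-z))\ge-o(z^{3(1+\gamma)/2})$.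
\end{proof}

\subsection{Optimality of the exponent}

\begin{proposition}\label{prop:opt}
Under the hypothesis of Theorem~\ref{thm:loc} there are $a_0,c,\varepsilon>0$ with $\varepsilon<C$ such that, with $p=\frac{1+\gamma}{1-\chi}$,
\[
\mathbb P(\mathcal L(T)<CT-aT^\chi)\le e^{-ca^p}\qquad\text{for all $T>0$ and all }a\in[a_0,\varepsilon T^{1-\chi}].
\]
No larger exponent is possible in such a bound.
\end{proposition}

\begin{proof}
Take $n=\lfloor(a/\alpha)^{1/(1-\chi)}\rfloor$. Then $\alpha n^{1-\chi}\le a$. If $\varepsilon$ is small, then $n\le(\varepsilon/\alpha)^{1/(1-\chi)}T\le T/(\kappa+3)$. If $a_0$ is large, then $n\ge1$ and $n\lfloor n^\gamma/K\rfloor\ge ca^p$ for some $c>0$. So \eqref{eq:tail} gives the bound.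

Conversely, suppose such a bound holds with an exponent $p'$ in place of $p$, for some constants $a_0,c,\varepsilon>0$ with $\varepsilon<C$. Take $a=\varepsilon T^{1-\chi}$ with $T$ so large that $a\ge a_0$. Then $CT-aT^\chi=(C-\varepsilon)T>0$, so the left side is at least
\[
\mathbb P(\mathcal L(T)=0)=\exp\Big(-\tfrac4{1+\gamma}(T/2)^{1+\gamma}\Big),
\]
the probability that $\{0<r<T,\ |x|\le\min(r,T-r)^\gamma\}$ contains no Poisson point. Hence $c\,\varepsilon^{p'}T^{(1-\chi)p'}\le\frac4{1+\gamma}(T/2)^{1+\gamma}$ for all large $T$, which forces $p'\le p$.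
\end{proof}

\section{The side question: proof of Proposition~\ref{prop:speed}}\label{sec:speed}

The bound is a first-moment count. Let $\gamma\ge0$; no order structure is needed here. If some admissible set has at least $k\ge1$ points, then its first $k$ points are points of $\omega$ with $0<t_1<\dots<t_k<t$ and $|x_j-x_{j-1}|\le(t_j-t_{j-1})^\gamma$ for $1\le j\le k$, where $(t_0,x_0)=(0,0)$. By the multivariate Mecke formula the expected number of such $k$-tuples is the volume of the set of possible configurations. Integrating out the positions and then using the Dirichlet integral, this is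
\[
\int_{0<t_1<\dots<t_k<t}\prod_{j=1}^k2(t_j-t_{j-1})^\gamma\,dt_1\cdots dt_k=\frac{(2\Gamma(1+\gamma))^k\,t^{k(1+\gamma)}}{\Gamma(k(1+\gamma)+1)}\le\Big[2\Gamma(1+\gamma)\Big(\frac{et}{k(1+\gamma)}\Big)^{1+\gamma}\Big]^k .
\]
The inequality uses $\Gamma(x+1)\ge\int_x^\infty x^xe^{-y}\,dy=(x/e)^x$ for $x>0$. For fixed $t$ the bound tends to $0$ as $k\to\infty$, so $\mathcal L(t)$ is almost surely finite.

Let $c_2>\frac e{1+\gamma}(2\Gamma(1+\gamma))^{1/(1+\gamma)}$ and $k=\lceil c_2t\rceil$. Then the bracket is at most $2\Gamma(1+\gamma)\big(\frac e{c_2(1+\gamma)}\big)^{1+\gamma}<1$, so the bound tends to $0$ as $t\to\infty$. Hence $\mathbb P(\mathcal L(t)\ge c_2t)\to0$, and $\mathtt C_\gamma\le c_2$. Letting $c_2$ decrease proves the bound on $\mathtt C_\gamma$.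

The proposed value exceeds the bound if and only if $2^{3/2}>e\,2^{1/(1+\gamma)}$, that is, $\frac1{1+\gamma}<\frac32-\log_2e\approx0.0573$. For $\gamma\ge17$ this holds, as $\frac1{1+\gamma}\le\frac1{18}<0.056$. \hfill$\square$

\begin{thebibliography}{9}
\bibitem{BT} Quentin Berger, Niccolo Torri, \emph{Beyond Hammersley's Last-Passage Percolation: a discussion on possible local and global constraints}, arXiv:1802.04046 (2018).
\bibitem{RRV} Ram\'irez, Rider, Vir\'ag, \emph{J. Amer. Math. Soc.} \textbf{24} (2011), Theorem 1.3.
\end{thebibliography}

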